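# Pseudoradiality of the Cantor cubes $2^{\omega_1}$ and $2^{\omega_2}$

## 1. Long convergent sequences and the cube $2^{\omega_1}$

In a metric space a set is closed as soon as it contains the limits of its convergent $\omega$-sequences. In a large compact space $\omega$-sequences are too short for this, and it is natural to allow longer ones. For the cube $2^{\omega_1}$ we can settle completely, with a short proof, when this works. We start there and then ask what happens one cardinal higher.

**Definition 1.1.** Let $X$ be a topological space and $\kappa$ an infinite regular cardinal (in these notes lengths of sequences are always regular, as one may assume). A sequence $(x_\alpha)_{\alpha<\kappa}$ *converges* to $x$ if for each neighborhood $U$ of $x$ the set of indices $\{\alpha<\kappa: x_\alpha\notin U\}$ has size $<\kappa$. A set $A\subseteq X$ is *radially closed* if no sequence of points of $A$, of any length $\kappa$, converges to a point of $X\setminus A$. Intersections of radially closed sets are radially closed, so there is a least radially closed set $A^{(r)}\supseteq A$, the *radial closure* of $A$. The space $X$ is *pseudoradial*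 if $A^{(r)}$ is closed for every $A\subseteq X$.

Equivalently, $X$ is pseudoradial iff every radially closed set is closed: a radially closed $A$ equals $A^{(r)}$, and $A^{(r)}$ is always radially closed.

Two examples. In the ordinal space $\omega_1+1$ the set $\omega_1$ contains the limits of its convergent $\omega$-sequences, since a countable set of countable ordinals is bounded below $\omega_1$. It is not radially closed, because the sequence $(\alpha)_{\alpha<\omega_1}$ converges to the point $\omega_1$.

In $\beta\omega$, the space of ultrafilters on $\omega$ with basic open sets $\{v: c\in v\}$, the dense set $\omega$ of principal ultrafilters is radially closed but not closed. Indeed, suppose $(n_\alpha)_{\alpha<\kappa}$ in $\omega$ converges to $v\notin\omega$. Every value $n$ is taken by $<\kappa$ many indices, because $\beta\omega\setminus\{n\}$ is a neighborhood of $v$. There are only countably many values and $\kappa$ is regular, so $\kappa=\omega$. Thin out to an injective sequence $(n_k)_{k<\omega}$ and put $c=\{n_{2k}:k<\omega\}$. Either $c\in v$ or $\omega\setminus c\in v$, and the corresponding neighborhood of $v$ leaves out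 infinitely many terms, a contradiction. So $\beta\omega$ is not pseudoradial.

**Lemma 1.2.** Let $X,Y$ be compact Hausdorff spaces and let $X$ be pseudoradial. (a) Closed subspaces of $X$ are pseudoradial. (b) If $f:X\to Y$ is a continuous surjection, then $Y$ is pseudoradial. (c) $X$ is sequentially compact.

*Proof.* (a) If $Z\subseteq X$ is closed and $B\subseteq Z$ is radially closed in $Z$, then a sequence in $B$ that converges in $X$ has its limit in $Z$, hence in $B$. So $B$ is radially closed in $X$, and therefore closed.

(b) Let $B\subseteq Y$ be radially closed. If $(x_\alpha)$ in $f^{-1}(B)$ converges to $x$, then $(f(x_\alpha))$ converges to $f(x)$, so $f(x)\in B$. Thus $f^{-1}(B)$ is radially closed, hence closed, hence compact, and $B=f[f^{-1}(B)]$ is closed.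

(c) Suppose $(x_n)_{n<\omega}$ has no convergent subsequence. No value is repeated infinitely often, so we may assume that the sequence is injective. Let $D=\{x_n:n<\omega\}$. We claim that $D$ is radially closed. If $(d_\alpha)_{\alpha<\kappa}$ in $D$ converges to $z\notin D$, then as in the example each value is taken $<\kappa$ times, so $\kappa=\omega$, and thinning out gives a subsequence of $(x_n)$ that converges to $z$, a contradiction. So $D$ is closed, and it is an infinite countable compact Hausdorff space. Let $z\in D$ be a non-isolated point of $D$. For each $d\in D\setminus\{z\}$ choose a neighborhood $O_d$ of $z$, open in $D$, with $d\notin\overline{O_d}$. If $U\ni z$ is open in $D$, the sets $D\setminus\overline{O_d}$ with $d\in D\setminus U$ cover the compact set $D\setminus U$, so finitely many do, and the intersection of the corresponding $O_d$ is included in $U$. Hence $z$ has a countable neighborhood base in $D$, which we may take decreasing: $W_0\supseteq W_1\supseteq\cdots$. Every $W_k$ is infinite, so we can choose distinct $d_k\in W_k\setminus\{z\}$. Then $(d_k)$ converges to $z$, and thinning out gives a convergent subsequence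 of $(x_n)$, a contradiction. $\square$

**Definition 1.3.** The splitting number is $\mathfrak s=\min\{\kappa: 2^\kappa\text{ is not sequentially compact}\}$. Here $2^\kappa$ is the product of $\kappa$ copies of the discrete space $\{0,1\}$.

If $\mu\le\lambda$, then $2^\mu$ is homeomorphic to a closed subspace of $2^\lambda$, and sequential compactness passes to closed subspaces. So $2^\lambda$ is sequentially compact iff $\lambda<\mathfrak s$. Moreover $\mathfrak s\le 2^\omega$: in $2^{\mathcal P(\omega)}$ let $x_n(c)=1$ iff $n\in c$. A subsequence $(x_{n_k})_k$ does not converge, since its values at the coordinate $c=\{n_{2k}:k<\omega\}$ alternate.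

**Proposition 1.4.** $2^{\omega_1}$ is pseudoradial iff $\mathfrak s>\omega_1$.

*Proof.* If $2^{\omega_1}$ is pseudoradial, it is sequentially compact by Lemma 1.2(c), so $\mathfrak s>\omega_1$. Conversely let $\mathfrak s>\omega_1$, let $A\subseteq2^{\omega_1}$ be radially closed and $x\in\overline A$. We show $x\in A$.

**Step 1: agreement with $x$ on countable sets.** For every countable $J\subseteq\omega_1$ we find $a\in A$ with $a{\restriction}J=x{\restriction}J$. For finite $J$ this is just $x\in\overline A$. Let $J=\{\xi_n:n<\omega\}$ and choose $a_n\in A$ agreeing with $x$ on $\xi_0,\dots,\xi_n$. By sequential compactness a subsequence converges to some $a$. Then $a\in A$ because $A$ is radially closed, and $a(\xi_m)=x(\xi_m)$ because $a_n(\xi_m)=x(\xi_m)$ for all $n\ge m$.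

**Step 2: one long sequence.** We turn these points into a sequence with limit $x$. For $\alpha<\omega_1$ choose $a_\alpha\in A$ with $a_\alpha{\restriction}\alpha=x{\restriction}\alpha$. A basic neighborhood of $x$ restricts finitely many coordinates, and it contains $a_\alpha$ for all $\alpha$ above these. So $(a_\alpha)_{\alpha<\omega_1}$ converges to $x$, and $x\in A$. $\square$

So the cardinal $\omega_1$ costs nothing beyond sequential compactness. The question, due to Šapirovskiĭ and taken here from Hector Barrig-Acosta, Alan Dow, "On the weak pseudoradiality of CSC spaces", arXiv:2111.03783 (2021), concerns the next cube: is it true in ZFC that $2^{\omega_2}$ is not pseudoradial? We shall see that the answer is no: if ZFC is consistent, then so is ZFC together with "$2^{\omega_2}$ is pseudoradial". By Lemma 1.2(c), any model witnessing this satisfies $\omega_2<\mathfrak s\le2^\omega$, hence $2^\omega\ge\omega_3$.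

## 2. Agreement on $\omega_1$ many coordinates, and the principle $(\star)_\lambda$

Let us repeat the proof of Proposition 1.4 in $2^{\omega_2}$, assuming $\mathfrak s>\omega_2$. Let $A\subseteq2^{\omega_2}$ be radially closed and $x\in\overline A$. Step 1 works verbatim: on every countable set of coordinates some point of $A$ agrees with $x$. For Step 2 we need, for each $\beta<\omega_2$, a point of $A$ that agrees with $x$ on $\beta$, and $\beta$ typically has size $\omega_1$. So fix $I\subseteq\omega_2$ of size $\omega_1$, write it as an increasing union of countable sets $I_\alpha$, $\alpha<\omega_1$, and choose $s_\alpha\in A$ with $s_\alpha{\restriction}I_\alpha=x{\restriction}I_\alpha$. Every point in the closure of all tails of $(s_\alpha)$ that is a limit of the $s_\alpha$ along a uniform ultrafilter agrees with $x$ on $I$, but nothing says that such a point is in $A$. If some subsequence of length $\omega_1$ converged, its limit would be in $A$ and would agree with $x$ on $I$. This is the first thing to try, and it fails.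

**Example 2.1.** Take the coordinate set $\omega_1+\omega$, $I=\omega_1$, $I_\alpha=\alpha$ and $x=0$. Let $r_\alpha\in2^\omega$ ($\alpha<\omega_1$) be distinct, and let $s_\alpha(\xi)=0$ for $\xi<\alpha$, $s_\alpha(\xi)=1$ for $\alpha\le\xi<\omega_1$, and $s_\alpha(\omega_1+n)=r_\alpha(n)$. If a subsequence of length $\omega_1$ converged, then for each $n$ the value $r_\alpha(n)$ would be constant for all but countably many of its indices $\alpha$. There are only countably many $n$, so all but countably many of the $r_\alpha$ in it would be equal, a contradiction.

What other points of $A$ are there? If closures of countable subsets of $A$ stay inside $A$, then we may replace the points $s_\alpha$ by limits of countable pieces of the sequence, and try to make a sequence of *those* converge. Recall that for an ultrafilter $p$ on $\omega_1$ the limit $y=p\text{-}\lim_\alpha s_\alpha$ in $2^S$ is given by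
$$y(\xi)=1\iff\{\alpha<\omega_1:s_\alpha(\xi)=1\}\in p .$$
If $c\in p$, then $y\in\overline{\{s_\alpha:\alpha\in c\}}$: for a finite set $F$ of coordinates the set of $\alpha$ for which $s_\alpha$ agrees with $y$ on $F$ is in $p$, so it meets $c$. This leads to the following principle.

We identify an ordinal with the set of smaller ordinals, so that each $\gamma<\omega_1$ is also a countable subset of $\omega_1$. "Ultrafilter on $\omega_1$" means ultrafilter on $\mathcal P(\omega_1)$, and it is *uniform* if all its members are uncountable.

**Definition 2.2.** For an infinite cardinal $\lambda$ let $(\star)_\lambda$ be the statement: for every $\mathcal B\subseteq\mathcal P(\omega_1)$ with $|\mathcal B|\le\lambda$ there are ultrafilters $\langle p_i:i<\omega_1\rangle$ on $\omega_1$ such that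

- (i) every $p_i$ contains a countable set;
- (ii) for each $\gamma<\omega_1$, the set $\{i:\gamma\in p_i\}$ is countable;
- (iii) for each $b\in\mathcal B$, one of the sets $\{i:b\in p_i\}$, $\{i:b\notin p_i\}$ is countable.

Thus each $p_i$ lives on a countable set, these sets move up in $\omega_1$, and the ultrafilters "converge" on $\mathcal B$. For small $\mathcal B$ this can be done by hand.

**Proposition 2.3.** $(\star)_{\omega_1}$ holds in ZFC.

*Proof.* Let $\mathcal B=\{b_\xi:\xi<\omega_1\}$, and let $u$ be a uniform ultrafilter on $\omega_1$. Replacing some $b_\xi$ by their complements does not affect (iii), so let all $b_\xi$ be in $u$. Fix $i<\omega_1$. Every finite intersection of sets $b_\xi$ with $\xi<i$ is uncountable, and there are only countably many such intersections, so there is $\gamma_i<\omega_1$ such that all of them meet $[i,\gamma_i)$. Let $p_i$ be an ultrafilter containing $[i,\gamma_i)$ and all $b_\xi$, $\xi<i$. Then (i) is clear, $\gamma\in p_i$ implies $i<\gamma$, which gives (ii), and $b_\xi\in p_i$ for all $i>\xi$. $\square$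

The proof stops exactly at $\omega_2$: the $i$-th ultrafilter takes care of the countably many sets listed before $i$, and $\omega_2$ many sets cannot be listed in such a way that each of them is listed before all but countably many $i<\omega_1$ while each $i$ sees only countably many. Getting $(\star)_{\omega_2}$ in the right model is the main problem of this talk.

We also need two kinds of cardinal hypotheses.

**Definition 2.4.** For $\kappa\in\{\omega,\omega_1\}$ let $(\mathrm P_\kappa)$ be the statement: if $\mathcal E\subseteq\mathcal P(\kappa)$, $|\mathcal E|\le\omega_2$, and every subfamily of $\mathcal E$ of size $<\kappa$ has intersection of size $\kappa$ (with $\bigcap\emptyset=\kappa$), then there is $T\in[\kappa]^\kappa$ with $|T\setminus E|<\kappa$ for all $E\in\mathcal E$. Let $\mathfrak b(\omega_1)$ be the least size of a subset of $\omega_1^{\omega_1}$ that is unbounded modulo countable sets.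

For families of size $\kappa$ such a $T$ always exists: list $\mathcal E$ as $\{E_\xi:\xi<\kappa\}$ and choose $t_\alpha\in\bigcap_{\xi<\alpha}E_\xi\setminus\{t_\beta:\beta<\alpha\}$. So only sizes above $\kappa$ have content. The pseudointersection number $\mathfrak p$ is the least size of a family of subsets of $\omega$ whose finite intersections are infinite and for which there is no infinite $T$ with all $T\setminus E$ finite. Thus $(\mathrm P_\omega)$ says exactly that $\mathfrak p>\omega_2$. Also $\mathfrak p\le\mathfrak s$: if $\lambda<\mathfrak p$ and $(x_n)$ is a sequence in $2^\lambda$, take a nonprincipal ultrafilter $v$ on $\omega$ and $y=v\text{-}\lim x_n$. The sets $\{n:x_n(\xi)=y(\xi)\}$ are in $v$, so they have an infinite pseudointersection $c$, and $(x_n)_{n\in c}$ converges to $y$.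

Here are the results.

**Theorem A.** Con(ZFC) implies Con(ZFC + $\mathfrak p=2^\omega=\omega_3$ + $2^{\omega_2}$ is pseudoradial). In the model, every compact Hausdorff space of weight $\le\omega_2$ is pseudoradial, and $2^{\omega_3}$ is not pseudoradial.

**Theorem B (ZFC).** (1) If $\lambda\ge\omega_1$ and $2^\lambda$ is pseudoradial, then $(\star)_\lambda$ holds and $\lambda<\min\{\mathfrak s,\mathfrak b(\omega_1)\}$. (2) If $\mathfrak p>\omega_2$, then $2^{\omega_2}$ is pseudoradial iff $(\star)_{\omega_2}$ holds. (3) Con(ZFC) implies Con(MA + $2^\omega=\omega_3$ + $2^{\omega_2}$ is not pseudoradial). So, in contrast with $2^{\omega_1}$, even $\mathfrak p=2^\omega=\omega_3$ does not decide the question.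

Theorem A answers the question. We first carry out the argument that led to $(\star)$.

**Proposition 2.5.** If $\mathfrak p>\omega_2$ and $(\star)_{\omega_2}$ holds, then $2^{\omega_2}$ is pseudoradial.

*Proof.* Let $A\subseteq2^{\omega_2}$ be radially closed and suppose $x\in\overline A\setminus A$.

**Step 1: closures of countable subsets stay in $A$.** This is where $\mathfrak p>\omega_2$ enters, and it will let us use ultrafilter limits. Let $B\subseteq A$ be countable and suppose $z\in\overline B\setminus A$. Then $B$ is infinite; write $B=\{b_n:n<\omega\}$ injectively. Since $z\notin B$, every neighborhood of $z$ contains infinitely many $b_n$. So the sets $N_\xi=\{n:b_n(\xi)=z(\xi)\}$, $\xi<\omega_2$, have infinite finite intersections, and there is an infinite $c\subseteq\omega$ with $c\setminus N_\xi$ finite for all $\xi$. Then $(b_n)_{n\in c}$ converges to $z\notin A$, a contradiction.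

**Step 2: agreement on countable sets.** For each countable $J\subseteq\omega_2$ there is $a\in A$ with $a{\restriction}J=x{\restriction}J$. For finite $J$ this is $x\in\overline A$. If $J=\{\xi_n:n<\omega\}$, pick $a_n\in A$ agreeing with $x$ on $\xi_0,\dots,\xi_n$ and let $a$ be the limit of $(a_n)$ along a nonprincipal ultrafilter on $\omega$. Then $a{\restriction}J=x{\restriction}J$, and $a\in A$ by Step 1.

**Step 3: the obstruction sits on an ordinal below $\omega_2$.** If for every $\beta<\omega_2$ there were $a_\beta\in A$ with $a_\beta{\restriction}\beta=x{\restriction}\beta$, then $(a_\beta)_{\beta<\omega_2}$ would converge to $x\notin A$. So there is an ordinal $I<\omega_2$ such that no $a\in A$ satisfies $a{\restriction}I=x{\restriction}I$. As $|I|\le\omega_1$, we can write $I=\bigcup_{\alpha<\omega_1}I_\alpha$ with countable $I_\alpha$, $I_\alpha\subseteq I_\beta$ for $\alpha\le\beta$.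

**Step 4: a convergent sequence of limits.** We now contradict the choice of $I$. By Step 2 choose $s_\alpha\in A$ with $s_\alpha{\restriction}I_\alpha=x{\restriction}I_\alpha$. Put $b_\xi=\{\alpha<\omega_1:s_\alpha(\xi)=1\}$, apply $(\star)_{\omega_2}$ to $\{b_\xi:\xi<\omega_2\}$, and let $y_i=p_i\text{-}\lim_\alpha s_\alpha$; so $y_i(\xi)=1$ iff $b_\xi\in p_i$. By (i), $y_i$ is in the closure of a countable subset of $A$, so $y_i\in A$ by Step 1. By (iii), for each $\xi$ the value $y_i(\xi)$ is constant for all but countably many $i$, so $(y_i)_{i<\omega_1}$ converges to some $y$. Let $\xi\in I_\beta$. Then $s_\alpha(\xi)=x(\xi)$ for all $\alpha\ge\beta$. By (ii), $\omega_1\setminus\beta\in p_i$ for all but countably many $i$, and for these $i$ we get $y_i(\xi)=x(\xi)$. So $y{\restriction}I=x{\restriction}I$, hence $y\notin A$, although $y$ is the limit of a sequence in $A$. This contradicts that $A$ is radially closed. $\square$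

## 3. Necessity of $(\star)_\lambda$, and a model of MA where $2^{\omega_2}$ is not pseudoradial

Before we try to force $(\star)_{\omega_2}$ we check that it cannot be avoided, and that a large $\mathfrak p$ does not give it for free. This section proves Theorem B.

**Step 1: if $\lambda\ge\omega_1$ and $(\star)_\lambda$ fails, then $2^\lambda$ is not pseudoradial.** We reverse the construction of Proposition 2.5. Let $\mathcal B$ with $|\mathcal B|\le\lambda$ witness the failure, and let $\mathcal B'=\mathcal B\cup\{\gamma:\gamma<\omega_1\}$, so $|\mathcal B'|\le\lambda$. Define $s_\alpha\in2^{\mathcal B'}$ by $s_\alpha(b)=1$ iff $\alpha\in b$. Put $K_\gamma=\overline{\{s_\alpha:\alpha<\gamma\}}$ and $A=\bigcup_{\gamma<\omega_1}K_\gamma$.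

The set $A$ is not closed. Every $x\in K_\gamma$ has $x(\gamma)=1$, since $s_\alpha(\gamma)=1$ for $\alpha<\gamma$. If $z$ is the limit of $(s_\alpha)_{\alpha<\omega_1}$ along a uniform ultrafilter, then $z(\gamma)=0$ for all $\gamma<\omega_1$, so $z\in\overline A\setminus A$.

The set $A$ is radially closed. Let $(y_i)_{i<\kappa}$ in $A$ converge to $y\notin A$, with $\kappa$ regular. Note first that no $K_\gamma$ contains $y_i$ for $\kappa$ many $i$: otherwise every neighborhood of $y$ meets the closed set $K_\gamma$, so $y\in K_\gamma\subseteq A$. The sets $K_\gamma$ increase with $\gamma$. If $\kappa=\omega$, then all $y_i$ lie in one $K_\gamma$; if $\kappa>\omega_1$, then $\kappa$ many $y_i$ lie in one $K_\gamma$. So $\kappa=\omega_1$. Let $y_i\in K_{\gamma_i}$. The sets $\{\alpha<\gamma_i:s_\alpha\in U\}$, $U$ a neighborhood of $y_i$, have the finite intersection property, so there is an ultrafilter $p_i\ni\gamma_i$ on $\omega_1$ with $y_i=p_i\text{-}\lim_\alpha s_\alpha$. Then (i) holds because of $\gamma_i$. Since $b\in p_i$ iff $y_i(b)=1$, convergence gives (iii) for all $b\in\mathcal B'$. If $\gamma\in p_i$, then $y_i\in K_\gamma$,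 and this happens for only countably many $i$; so (ii) holds. This contradicts the choice of $\mathcal B$.

So $2^{\mathcal B'}$ is not pseudoradial. It is homeomorphic to a closed subspace of $2^\lambda$, so by Lemma 1.2(a) $2^\lambda$ is not pseudoradial.

**Step 2: if $2^\lambda$ is pseudoradial, then $\lambda<\mathfrak s$.** By Lemma 1.2(c) $2^\lambda$ is sequentially compact, which means $\lambda<\mathfrak s$.

**Step 3: if $\lambda\ge\omega_1$, then $(\star)_\lambda$ implies $\lambda<\mathfrak b(\omega_1)$.** Let $\mathcal F\subseteq\omega_1^{\omega_1}$ with $|\mathcal F|\le\lambda$. We use the ultrafilters to bound $\mathcal F$. For $f\in\mathcal F$ let $\langle\delta^f_j:j<\omega_1\rangle$ be the increasing continuous enumeration of the club $\{\delta<\omega_1:f''\delta\subseteq\delta\}$; so $\delta^f_0=0$. Fix distinct $r_j\in2^\omega$, $j<\omega_1$, and let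
$$b_{f,n}=\bigcup\{[\delta^f_j,\delta^f_{j+1}):r_j(n)=1\}.$$
Let $\langle p_i\rangle$ be as in $(\star)_\lambda$ for $\{b_{f,n}:f\in\mathcal F,\ n<\omega\}$. Let $m_i=\min\{\gamma<\omega_1:\gamma\in p_i\}$. It exists by (i), since a countable set is included in some $\gamma<\omega_1$, and $m_i>0$. If $m_i\le\gamma$, then $\gamma\in p_i$; so by (ii) the set $\{i:m_i\le\gamma\}$ is countable for every $\gamma$.

Fix $f\in\mathcal F$. We claim that all but countably many $m_i$ are of the form $\delta^f_j$ with $j>0$ a limit. Let $j'$ be least with $m_i\le\delta^f_{j'}$. If $j'$ is a limit, continuity gives $m_i=\delta^f_{j'}$. Otherwise $j'=j+1$ and $\delta^f_j<m_i\le\delta^f_{j+1}$. In this second case $\delta^f_j\notin p_i$ and $m_i\in p_i$, so $[\delta^f_j,\delta^f_{j+1})\in p_i$, and therefore $b_{f,n}\in p_i$ iff $r_j(n)=1$. Suppose the second case happened for uncountably many $i$. Each $j$ serves only countably many $i$, as $m_i\le\delta^f_{j+1}$ for them. So it would happen for uncountably many $j$, with distinct witnesses $i_j$. By (iii), for each $n$ the value $r_j(n)$ would be the same for all but countably many of these $j$. Hence all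 but countably many of these $r_j$ would be equal, contradicting that they are distinct. This proves the claim; so all but countably many $m_i$ are closed under $f$.

Let $X=\{m_i:i<\omega_1\}$, which is unbounded in $\omega_1$, and $h(\gamma)=\min(X\setminus(\gamma+1))$. For $f\in\mathcal F$ and all but countably many $\gamma$ the ordinal $h(\gamma)>\gamma$ is closed under $f$, so $f(\gamma)<h(\gamma)$. So $h$ bounds $\mathcal F$ modulo countable sets, and $\lambda<\mathfrak b(\omega_1)$.

Steps 1–3 prove Theorem B(1). Together with Proposition 2.5 they prove Theorem B(2).

**Step 4: MA does not help.** For Theorem B(3) start with GCH and force MA + $2^\omega=\omega_3$ by a c.c.c. poset (Solovay–Tennenbaum). By the c.c.c., for each $f:\omega_1\to\omega_1$ in the extension there are in the ground model countable sets of possible values for each $f(\alpha)$, so $f$ is bounded everywhere by a ground model function. The set of ground model functions has size $2^{\omega_1}=\omega_2$. It is unbounded modulo countable sets: if $h$ bounded it and $g\ge h$ were a ground model function, then $g+1$ would not be bounded by $h$. Hence $\mathfrak b(\omega_1)\le\omega_2$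 in the extension, and by Theorem B(1) $2^{\omega_2}$ is not pseudoradial there. On the other hand MA gives $\mathfrak p=2^\omega=\omega_3$, and $\mathfrak p\le\mathfrak s\le2^\omega$. This completes the proof of Theorem B. $\square$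

The lesson for Theorem A is that $\mathfrak b(\omega_1)>\omega_2$ is needed, and, by the argument of Step 4, c.c.c. forcing over GCH cannot produce it. Something must be done at $\omega_1$ before the continuum is enlarged. The principle $(\mathrm P_{\omega_1})$ is what we will use.

## 4. Types of countable models, and $(\star)_{\omega_2}$ under CH + $(\mathrm P_{\omega_1})$

In Proposition 2.3 the ultrafilter $p_i$ handled a countable part of $\mathcal B$. Now let a countable elementary submodel $M$ play the role of $i$: an ultrafilter for $M$ should handle all sets in $M$. There are too many models to index by $\omega_1$, but under CH there are only $\omega_1$ isomorphism types, and we try to let one ultrafilter serve all models of the same type.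

Let $\theta$ be a large regular cardinal and let $\mathfrak H=(H(\theta),\in,\dots)$ be $H(\theta)$ with finitely many constants, each an element of $H(\theta)$.

**Definition 4.1.** For countable $M\prec\mathfrak H$ let $\delta_M=M\cap\omega_1$ and $S_M=M\cap\omega_2$. The *type* of $M$ is its transitive collapse together with the images of the constants. Let $\mathcal T$ be the set of types.

For example, under CH choose for each $\xi<\omega_2$ a countable $M_\xi\prec\mathfrak H$ with $\xi\in M_\xi$. By fact (4.5) below there are only $\omega_1$ types, so some type is the type of $M_\xi$ for $\omega_2$ many $\xi$; and since each $S_{M_\xi}$ is countable, infinitely many different sets $S_M$ belong to that one type. Here are the facts that we need, for countable $M,M'\prec\mathfrak H$.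

(4.1) *A countable set $x\in M$ is a subset of $M$, and $\delta_M\in\omega_1$.* By elementarity $M$ contains a surjection from $\omega$ onto $x$ (if $x\neq\emptyset$), and $\omega\subseteq M$. In particular each $\alpha\in M\cap\omega_1$ is a subset of $M$, so $M\cap\omega_1$ is a countable ordinal.

(4.2) *If $M,M'$ have the same type, there is a unique isomorphism $\pi=\pi_{M,M'}:M\to M'$ respecting the constants, and for each formula $\varphi$ and $a\in M$, $\mathfrak H\models\varphi(a)$ iff $\mathfrak H\models\varphi(\pi(a))$.* Compose the two collapses; then use $M,M'\prec\mathfrak H$.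

(4.3) *Then $\delta_M=\delta_{M'}$, $\pi$ is the identity on $\delta_M$, and $\pi$ maps $S_M$ onto $S_{M'}$ preserving order.* Since $\pi(\omega_1)=\omega_1$ and $\pi(\omega_2)=\omega_2$, $\pi$ maps $M\cap\omega_1$ onto $M'\cap\omega_1$ and $S_M$ onto $S_{M'}$ in order; and an order isomorphism between two ordinals is the identity. So we may write $\delta_\tau$ for the common value of $\delta_M$, $M$ of type $\tau$. Note also that $S_M$ and $S_{M'}$ have the same order type.

(4.4) *If $x\in M$ is countable, then $\pi(x)=\pi''x$.* By (4.2) $\pi(x)$ is countable, so $x\subseteq M$ and $\pi(x)\subseteq M'$ by (4.1), and $\pi$ is an $\in$-isomorphism.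

(4.5) *Under CH, $|\mathcal T|=\omega_1$.* Types are hereditarily countable, so $|\mathcal T|\le2^\omega=\omega_1$. For each $i<\omega_1$ there is $M$ with $i\in M$, hence $\delta_M>i$; so $\delta_\tau$ takes unboundedly many values.

**Lemma 4.2.** Assume CH + $(\mathrm P_{\omega_1})$. There is an injective sequence $\langle\tau_i:i<\omega_1\rangle$ of types such that for each $\xi<\omega_2$, for all but countably many $i$ there is $M$ of type $\tau_i$ with $\xi\in M$; and for each $\gamma<\omega_1$, $\delta_{\tau_i}>\gamma$ for all but countably many $i$.

*Proof.* Let $E_\xi=\{\tau\in\mathcal T:\xi\in M\text{ for some }M\text{ of type }\tau\}$ for $\xi<\omega_2$ and $D_i=\{\tau\in\mathcal T:\delta_\tau>i\}$ for $i<\omega_1$. If $F\subseteq\omega_2$ is countable and $i<\omega_1$, there is a countable $M\prec\mathfrak H$ with $F\cup\{i\}\subseteq M$, and its type is in $D_i\cap\bigcap_{\xi\in F}E_\xi$. The sets $D_i$ decrease; letting $i$ grow we see that each intersection of countably many of the sets $E_\xi,D_i$ contains types with $\delta_\tau$ unbounded in $\omega_1$, so it is uncountable. As $|\mathcal T|=\omega_1$, we can apply $(\mathrm P_{\omega_1})$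 on $\mathcal T$ to these at most $\omega_2$ sets. We get an uncountable $T\subseteq\mathcal T$ with all $T\setminus E_\xi$ and $T\setminus D_i$ countable. Enumerate $T$ injectively as $\langle\tau_i:i<\omega_1\rangle$. $\square$

**Proposition 4.3.** CH + $(\mathrm P_{\omega_1})$ implies $(\star)_{\omega_2}$.

*Proof.* Let $\vec b=\langle b_\xi:\xi<\omega_2\rangle$ list the given family, let $u$ be a uniform ultrafilter on $\omega_1$ and $\mathfrak H=(H(\theta),\in,\vec b,u)$. For $M$ of type $\tau$ let
$$Y_M=\{c\cap[i,\delta_\tau):c\in M\cap u,\ i<\delta_\tau\}.$$
It has the finite intersection property: if $c_1,\dots,c_n\in M\cap u$ and $i<\delta_\tau$, then $c_1\cap\dots\cap c_n\in M$ is uncountable, so by elementarity it has an element $\alpha\ge i$ in $M$, that is, $\alpha\in[i,\delta_\tau)$. If $M'$ has the same type and $\pi=\pi_{M,M'}$, then $\pi$ maps $M\cap u$ onto $M'\cap u$, and $\pi(c)\cap\delta_\tau=c\cap\delta_\tau$ because $\pi$ is the identity on $\delta_\tau$. So $Y_M=Y_{M'}$ depends only on $\tau$. Let $y_\tau$ be an ultrafilter containing it, and let $p_i=y_{\tau_i}$ with $\tau_i$ from Lemma 4.2. Since $\omega_1\in M\cap u$,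 $[j,\delta_\tau)\in y_\tau$ for all $j<\delta_\tau$. So $\delta_{\tau_i}\in p_i$, which gives (i), and $\gamma\in p_i$ implies $\delta_{\tau_i}\le\gamma$, which gives (ii). If $\xi\in M$ with $M$ of type $\tau_i$, then $b_\xi$ and its complement are in $M$, one of them is in $u$, and so $b_\xi\in p_i$ iff $b_\xi\in u$. By Lemma 4.2 this applies to all but countably many $i$, which gives (iii). $\square$

So the combinatorics is fine, but the model is the wrong one: under CH, $\mathfrak s\le2^\omega=\omega_1$, and not even $2^{\omega_1}$ is pseudoradial. We must raise the continuum and keep $(\star)_{\omega_2}$.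

## 5. $\sigma$-centered forcing and $(\star)_\lambda$

To make $\mathfrak p$ large one adds pseudointersections, and the posets that do this are $\sigma$-centered. Recall that a subset of a poset $\mathbb R$ is *centered* if each of its finite subsets has a common lower bound in $\mathbb R$, and $\mathbb R$ is *$\sigma$-centered* if it is a union of countably many centered sets; then it is c.c.c., as two conditions in the same centered set are compatible. Every countable poset is an example.

**Proposition 5.1.** Let $\lambda\ge\omega$ and let $(\star)_\lambda$ hold. Then $(\star)_\lambda$ holds in every extension by a $\sigma$-centered poset.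

*Proof.* Let $V\models(\star)_\lambda$, $\mathbb R=\bigcup_{n<\omega}R_n$ with each $R_n$ centered, and $\mathbb A=\mathrm{RO}(\mathbb R)$, the complete Boolean algebra of regular open sets. Forcing with $\mathbb R$ and with $\mathbb A$ is the same, and the image of $\mathbb R$ is dense in $\mathbb A\setminus\{0\}$.

**Step 1: reading a name in countably many ways.** We replace each name by countably many ground model sets. As $R_n$ is centered, its image is included in an ultrafilter $U_n$ on $\mathbb A$. For $a\in\mathbb A$ put $\psi(a)=\{n:a\in U_n\}$. Then
$$\psi(a\wedge a')=\psi(a)\cap\psi(a'),\qquad\psi(a)\ne\emptyset\ \text{ for }a\ne0,\tag{5.1}$$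
the latter because the image of some $r\in\mathbb R$ lies below $a$, and $r\in R_n$ for some $n$. For a name $\dot b$ of a subset of $\omega_1$ let
$$\dot b^n=\{\alpha<\omega_1:[\![\alpha\in\dot b]\!]\in U_n\}\in V .$$
Let $\langle\dot b_\xi:\xi<\lambda\rangle\in V$ be names for the members of a given family in the extension. Apply $(\star)_\lambda$ in $V$ to $\{\dot b^n_\xi:\xi<\lambda,n<\omega\}$ to get $\langle p_i\rangle$, and for a name $\dot b$ put $N_i(\dot b)=\{n:\dot b^n\in p_i\}$. Since $[\![\alpha\in\dot b\cap\dot c]\!]=[\![\alpha\in\dot b]\!]\wedge[\![\alpha\in\dot c]\!]$ and $[\![\alpha\in\omega_1\setminus\dot b]\!]=\neg[\![\alpha\in\dot b]\!]$, and since all $U_n$ and $p_i$ are ultrafilters, $N_i$ carries names for finite intersections and complements to finite intersections and complements.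

**Step 2: new ultrafilters.** We combine the countably many readings along an ultrafilter on $\omega$ that respects the generic filter. Let $G$ be $\mathbb A$-generic. By (5.1) the sets $\psi(a)$, $a\in G$, have the finite intersection property. In $V[G]$ let $\mathcal R$ be an ultrafilter on $\omega$ containing all of them and let
$$y_i=\{\dot b[G]:N_i(\dot b)\in\mathcal R\}.$$
If $a\in G$ forces $\dot b=\emptyset$, then for $n\in\psi(a)$ and every $\alpha$ we have $a\le[\![\alpha\notin\dot b]\!]$, so $[\![\alpha\notin\dot b]\!]\in U_n$. Thus $\dot b^n=\emptyset\notin p_i$ for all $n\in\psi(a)$, so $N_i(\dot b)\cap\psi(a)=\emptyset$ and $N_i(\dot b)\notin\mathcal R$. Consequently, if $N_i(\dot b_1),\dots,N_i(\dot b_k)\in\mathcal R$ and $\dot b$ is the name for the intersection, then $N_i(\dot b)=\bigcap_jN_i(\dot b_j)\in\mathcal R$, so $\dot b[G]\ne\emptyset$. Hence $y_i$ has the finite intersection property. For each $b\subseteq\omega_1$ in $V[G]$ it contains $b$ or $\omega_1\setminus b$. So $y_i$ is an ultrafilter. For *any* name $\dot b$ of $b$ we have $b\in y_i$ iff $N_i(\dot b)\in\mathcal R$: if $N_i(\dot b)\notin\mathcal R$, then $\omega_1\setminus b\in y_i$,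 so $b\notin y_i$.

**Step 3: checking (i)–(iii).** For $b\in V$ we have $\check b^n=b$ for all $n$, so $N_i(\check b)$ is $\omega$ if $b\in p_i$ and $\emptyset$ otherwise. Hence $b\in y_i$ iff $b\in p_i$, which gives (i) and (ii); $\omega_1$ is preserved by the c.c.c. For $\xi<\lambda$ and each $n$ the truth value of $\dot b^n_\xi\in p_i$ is constant for all but countably many $i$. There are countably many $n$, so the set $N_i(\dot b_\xi)$ is constant for all but countably many $i$, and (iii) follows for $\langle y_i\rangle$. $\square$

One might now hope to go from the CH model of Proposition 4.3 directly to $\mathfrak p>\omega_2$ with a $\sigma$-centered poset. This cannot work. With the notation of the proof, $\psi$ is injective: if $a\not\le a'$, then $a\wedge\neg a'\neq0$ and any $n\in\psi(a\wedge\neg a')$ is in $\psi(a)\setminus\psi(a')$. So $|\mathbb A|\le2^\omega$. A subset of $\omega$ in the extension is given by an $\omega$-sequence of elements of $\mathbb A$, and $|\mathbb A|^\omega\le2^\omega$. So $\sigma$-centered forcing over a model of CH preserves CH. The continuum has to be raised first by another poset. Adding $\omega_3$ Cohen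 reals is the simplest choice, and over a CH model it is not $\sigma$-centered. So for this step we have to reprove $(\star)_{\omega_2}$ by hand.

## 6. Adding $\omega_3$ Cohen reals: amalgamating models of the same type

For a set $J$ let $\mathrm{Fn}(J,2)$ be the set of finite partial functions from $J$ to $2$, with $p\le q$ iff $p\supseteq q$.

**Theorem 6.1.** If CH + $(\mathrm P_{\omega_1})$ holds, then $\mathrm{Fn}(\omega_3,2)\Vdash(\star)_{\omega_2}$.

Let $V\models$ CH + $(\mathrm P_{\omega_1})$.

**Step 1: reduction to $\omega_2$ Cohen reals.** This makes coordinates ordinals below $\omega_2$, which models can control. A family of at most $\omega_2$ subsets of $\omega_1$ in the $\mathrm{Fn}(\omega_3,2)$-extension is determined by $\omega_2$ many countable antichains, so it lies in the $\mathrm{Fn}(J,2)$-extension for some $J\in V$ with $|J|=\omega_2$. Ultrafilters $p_i$ found in that smaller extension extend to ultrafilters in the full extension, and (i)–(iii) persist, since they only concern sets of the smaller extension, about which the $p_i$ had already decided. So it suffices to treat $P=\mathrm{Fn}(\omega_2,2)$.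

Let $G$ be $P$-generic. For $\zeta\le\omega_2$ let $P_\zeta=\mathrm{Fn}(\zeta,2)$ and $G_\zeta=G\cap P_\zeta$. A *nice name* is a set $\dot c\subseteq\omega_1\times P$ such that each $\dot c_\alpha=\{s:(\alpha,s)\in\dot c\}$ is an antichain (hence countable), with $\dot c[G]=\{\alpha:\dot c_\alpha\cap G\ne\emptyset\}$. Let $\langle\dot b_\xi:\xi<\omega_2\rangle$ be nice names for the given family.

What breaks in the proof of Proposition 4.3? There $Y_M$ depended only on the type, because $\pi$ does not move traces on $\delta$. Now the elements of $M$ are names, and they are evaluated by different parts of $G$. For $\xi<\omega_2$ let $\dot c^\xi$ be the obvious nice name for $\{\alpha<\omega_1:\bigcup G\text{ takes the value }1\text{ at }\omega_1\cdot\xi+\alpha\}$. If $M,M'$ have the same type and $\xi\in M$ with $\pi(\xi)\ne\xi$, then $\pi(\dot c^\xi)=\dot c^{\pi(\xi)}$, and by genericity the traces of $\dot c^\xi[G]$ and $\dot c^{\pi(\xi)}[G]$ on $\delta_M$ are different. So there are now many filters $Y_M$ for one type, and we must prove that together they have the finite intersection property. The danger is in the common coordinates of $M$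 and $M'$, where the names see the same generic bits: a name in $M$ and a name in $M'$ must not make contradictory demands there. Two devices take care of this. The first makes the common part an initial segment; the second is an ultrafilter whose opinion about a set depends only on the coordinates that the set uses.

**Step 2: a coherent ultrafilter.** By recursion choose $P_\zeta$-names $\dot u_\zeta$, $\zeta\le\omega_2$, such that $P_\zeta$ forces "$\dot u_\zeta$ is a uniform ultrafilter on $\omega_1$ extending $\bigcup_{\eta<\zeta}\dot u_\eta$". This is possible: the union of the increasing chain is closed under finite intersections, and all its members are uncountable because $\omega_1$ is preserved; so together with the co-countable sets it has the finite intersection property. Let $\dot u=\dot u_{\omega_2}$. Since $\dot u_\zeta[G_\zeta]$ is an ultrafilter in $V[G_\zeta]$,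
$$\dot u[G]\cap V[G_\zeta]=\dot u_\zeta[G_\zeta].\tag{6.1}$$

**Step 3: the structure.** We choose the constants so that models know the names, the decisions about $\dot u$, and how to count ordinals below $\omega_2$. Let
$$\Phi=\{(p,\dot c):\dot c\text{ nice},\ p\Vdash\dot c\in\dot u\},\qquad\Psi=\{(p,\alpha,\dot c):\dot c\text{ nice},\ p\Vdash\alpha\in\dot c\},$$
and $\vec e=\langle e_\zeta:\zeta<\omega_2\rangle$ with $e_\zeta:\zeta\to\omega_1$ injective. Let $\mathfrak H=(H(\theta),\in,\vec b,\Phi,\Psi,\vec e)$ with $\vec b=\langle\dot b_\xi:\xi<\omega_2\rangle$, and use the notation of Section 4. For countable $M\prec\mathfrak H$ we have $P\cap M=\mathrm{Fn}(S_M,2)$. If $\dot c,\dot d\in M$ are nice, then $M$ contains nice names for $\dot c\cap\dot d$ and for $\omega_1\setminus\dot c$. Indeed, the properties "for all $p,\alpha$: $(p,\alpha,\dot e)\in\Psi$ iff $(p,\alpha,\dot c),(p,\alpha,\dot d)\in\Psi$" and "for all $p,\alpha$: $(p,\alpha,\dot e)\in\Psi$ iff there is no $p'\le p$ with $(p',\alpha,\dot c)\in\Psi$" are expressible in $\mathfrak H$ and satisfied by some nice name $\dot e$, so elementarity applies.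

**Lemma 6.2.** If $M,M'$ have the same type and $\pi=\pi_{M,M'}$, then $S_M\cap S_{M'}$ is an initial segment of both $S_M$ and $S_{M'}$, and $\pi$ is the identity on it.

*Proof.* Let $\zeta\in S_M\cap S_{M'}$ and $\delta=\delta_M=\delta_{M'}$. For $\eta\in S_M\cap\zeta$ we have $\nu:=e_\zeta(\eta)\in M\cap\omega_1=\delta$. So $\nu,e_\zeta\in M'$ and $\eta=e_\zeta^{-1}(\nu)\in M'$. By symmetry $S_M\cap\zeta=S_{M'}\cap\zeta$. So $S_M\cap S_{M'}$ is an initial segment of both sets. The order isomorphism $\pi{\restriction}S_M:S_M\to S_{M'}$ maps it onto the initial segment of $S_{M'}$ of the same order type, which is $S_M\cap S_{M'}$ itself, and an order isomorphism of a set of ordinals onto itself is the identity. $\square$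

The next lemma is the heart of the proof. For two models the idea is as follows. Given $\dot c_1\in M_1$ and $\dot c_2\in M_2$, project $\dot c_2$ to the common coordinates: let $\dot d$ name the set of those $\alpha$ that the common part of the generic still allows to be in $\dot c_2$. This $\dot d$ is larger than $\dot c_2$, so it is in the ultrafilter, and by coherence this is decided by the common part of the condition. Hence $M_1$ has a copy of $\dot d$ that is also in the ultrafilter. Now let $M_1$ alone find $\alpha$ in $\dot c_1$ and in that copy, and then lift to $M_2$ to get $\alpha\in\dot c_2$.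

**Lemma 6.3 (amalgamation).** Let $M_1,\dots,M_n$ have type $\tau$, $\delta=\delta_\tau$, with the sets $S_k=S_{M_k}$ distinct. Let $i<\delta$, $\dot c_k\in M_k$ nice, $p_k\in\mathrm{Fn}(S_k,2)$, $(p_k,\dot c_k)\in\Phi$, and suppose $\bigcup_kp_k$ is a function. Then there are $\alpha\in[i,\delta)$ and $p'_k\in\mathrm{Fn}(S_k,2)$ with $p'_k\le p_k$, $p'_k\Vdash\alpha\in\dot c_k$, and $\bigcup_kp'_k$ a function.

*Proof.* By induction on $n$. For $n=1$: $p_1$ forces $\dot c_1$ to be uncountable, as $\dot u$ is uniform. So there are $\alpha\ge i$ and $p'\le p_1$ with $(p',\alpha,\dot c_1)\in\Psi$, and by elementarity they can be found in $M_1$. Then $\alpha<\delta$ and $p'\in\mathrm{Fn}(S_1,2)$. Let $n>1$.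

**Step (a): the root.** We find the set of coordinates that $M_n$ shares with the other models. By Lemma 6.2 each $S_n\cap S_k$, $k<n$, is an initial segment of $S_n$ and of $S_k$. It is a proper initial segment of $S_n$: otherwise $S_n$ would be an initial segment of $S_k$ of the same order type as $S_k$, so $S_n=S_k$. Initial segments of $S_n$ are linearly ordered by inclusion, so there is $m<n$ with
$$R:=S_n\cap\bigcup_{k<n}S_k=S_n\cap S_m .$$
Let $\zeta=\min(S_n\setminus R)$; so $\zeta\in M_n$ and $S_n\cap\zeta=R$.

**Step (b): projecting $\dot c_n$ below $\zeta$.** For $\alpha<\omega_1$ let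
$$B_\alpha=\{t{\restriction}\zeta:t\in P,\ t\le p_n,\ t\Vdash\alpha\in\dot c_n\}\subseteq P_\zeta .$$
$B_\alpha$ is downward closed in $P_\zeta$: if $s'\in P_\zeta$ and $s'\le s=t{\restriction}\zeta$ with $t$ as in the definition, then $t\cup s'$ is a function, and it witnesses $s'\in B_\alpha$. Choose an antichain $A_\alpha$ that is maximal among the antichains included in $B_\alpha$, and let $\dot d=\{(\alpha,s):s\in A_\alpha\}$, a nice name which is a $P_\zeta$-name. That $\dot d$ arises in this way can be described in $\mathfrak H$ from $\zeta,p_n,\dot c_n,\Psi$, so by elementarity we can take $\dot d\in M_n$.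

Every $s\in B_\alpha$ forces $\alpha\in\dot d$. Otherwise some $s'\le s$ is incompatible with all elements of $A_\alpha$. As $A_\alpha\subseteq P_\zeta$, also $s'{\restriction}\zeta$ is incompatible with all of them. But $s'{\restriction}\zeta\le s$, so $s'{\restriction}\zeta\in B_\alpha$, contradicting the maximality of $A_\alpha$. Now if $q\le p_n$ forces $\alpha\in\dot c_n$, then $q{\restriction}\zeta\in B_\alpha$, so $q\Vdash\alpha\in\dot d$. Thus $p_n\Vdash\dot c_n\subseteq\dot d$, and hence $p_n\Vdash\dot d\in\dot u$.

**Step (c): coherence.** We show that already $p_n{\restriction}\zeta\Vdash\dot d\in\dot u$. Since $\dot d$ is a $P_\zeta$-name, by (6.1) "$\dot d\in\dot u$" is equivalent to "$\dot d\in\dot u_\zeta$", a statement about $V[G_\zeta]$. If $p_n{\restriction}\zeta$ did not force it, some $q_0\in P_\zeta$ with $q_0\le p_n{\restriction}\zeta$ would force $\dot d\notin\dot u_\zeta$. Then $q_0\cup p_n$ is a condition that forces both $\dot d\notin\dot u$ and $\dot d\in\dot u$, a contradiction. Since $\operatorname{dom}p_n\subseteq S_n$, we have $p_n{\restriction}\zeta=p_n{\restriction}R$. So $(p_n{\restriction}R,\dot d)\in\Phi$.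

**Step (d): copying $\dot d$ to $M_m$.** Let $\pi=\pi_{M_n,M_m}$ and $\dot d'=\pi(\dot d)\in M_m$. By Lemma 6.2 $\pi$ is the identity on $R$, so $\pi(p_n{\restriction}R)=p_n{\restriction}R$, and (4.2) gives $(p_n{\restriction}R,\dot d')\in\Phi$. Moreover, below $\delta$ the names $\dot d$ and $\dot d'$ are literally the same: for $\alpha<\delta$ the countable set $A_\alpha\in M_n$ is a subset of $M_n$, so $A_\alpha\subseteq P_\zeta\cap M_n=\mathrm{Fn}(S_n\cap\zeta,2)=\mathrm{Fn}(R,2)$, and therefore $\dot d'_\alpha=\pi(A_\alpha)=\pi''A_\alpha=A_\alpha$.

**Step (e): using the induction hypothesis.** Let $\dot c'_m\in M_m$ be a nice name for $\dot c_m\cap\dot d'$ and let $p_m^+=p_m\cup p_n{\restriction}R\in\mathrm{Fn}(S_m,2)$. Then $p_m^+\Vdash\dot c'_m\in\dot u$, and $p^+_m\cup\bigcup_{k<n}p_k$ is a function. Apply the induction hypothesis to $M_1,\dots,M_{n-1}$ with $\dot c'_m,p_m^+$ in place of $\dot c_m,p_m$. We get $\alpha\in[i,\delta)$ and $p'_k$ for $k<n$.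

**Step (f): lifting to $M_n$.** Put $q=\bigcup_{k<n}p'_k$. As $q\Vdash\alpha\in\dot d'$, $q$ is compatible with some $s\in\dot d'_\alpha=A_\alpha$. Since $s\in A_\alpha\subseteq B_\alpha$ and $s\in M_n$, elementarity gives $t\in M_n$ with $t\le p_n$, $t\Vdash\alpha\in\dot c_n$ and $t{\restriction}\zeta=s$. Now $t\in\mathrm{Fn}(S_n,2)$ and $\operatorname{dom}t\cap\operatorname{dom}q\subseteq S_n\cap\bigcup_{k<n}S_k=R\subseteq\zeta$. On $R$, $t$ coincides with $s$, which is compatible with $q$. So $q\cup t$ is a function, and $p'_n=t$ is as required. $\square$

**Lemma 6.4.** In $V[G]$, for each $\tau\in\mathcal T$ the family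
$$Y_\tau=\{\dot c[G]\cap[i,\delta_\tau):M\in V\text{ of type }\tau,\ \dot c\in M\text{ nice},\ \dot c[G]\in\dot u[G],\ i<\delta_\tau\}$$
has the finite intersection property.

*Proof.* Take $M_1,\dots,M_n$ of type $\tau$, nice $\dot c_k\in M_k$ with $\dot c_k[G]\in\dot u[G]$, and, taking the maximum of finitely many ordinals, a single $i<\delta=\delta_\tau$.

**Step (a): conditions in the models.** We find $p_k\in G\cap M_k$ with $(p_k,\dot c_k)\in\Phi$. The set of $p$ such that either $(p,\dot c_k)\in\Phi$ or no $p'\le p$ has $(p',\dot c_k)\in\Phi$ is dense. So $M_k$ contains a maximal antichain of $P$ consisting of such $p$. It is countable, hence a subset of $M_k$. Let $p_k$ be its element in $G$. Some $g\in G$ forces $\dot c_k\in\dot u$, and a common extension of $g$ and $p_k$ shows that the second alternative fails for $p_k$. So $(p_k,\dot c_k)\in\Phi$.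

**Step (b): making the $S_k$ distinct.** If $S_k=S_l$ and $\pi=\pi_{M_k,M_l}$, then by Lemma 6.2 $\pi$ is the identity on $S_k$, and it is the identity on $\delta$. As in Step (d) above, $\pi(\dot c_k)_\alpha=\pi''(\dot c_k)_\alpha=(\dot c_k)_\alpha$ for $\alpha<\delta$, and $(p_k,\pi(\dot c_k))\in\Phi$. So $\dot c_k$ may be replaced by $\pi(\dot c_k)\in M_l$ without changing $\dot c_k[G]\cap\delta$. Several names in the same model may be replaced by a nice name in that model for their intersection, and the corresponding $p_k\in G$ by their union. So we may assume that the $S_k$ are distinct.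

**Step (c): density.** Let $q\in P$ be any condition extending $\bigcup_kp_k\in G$. Put $q_k=q{\restriction}S_k\supseteq p_k$; then $(q_k,\dot c_k)\in\Phi$ and $\bigcup_kq_k$ is a function. Lemma 6.3 gives $\alpha\in[i,\delta)$ and $p'_k\supseteq q_k$. Then $q'=q\cup\bigcup_kp'_k$ is a function, because $q{\restriction}S_k\subseteq p'_k$ and $\operatorname{dom}p'_k\subseteq S_k$. It extends $q$ and forces $\alpha\in\bigcap_k\dot c_k$. By density, $\bigcap_k\dot c_k[G]\cap[i,\delta)\ne\emptyset$. $\square$

**Step 4: end of the proof of Theorem 6.1.** We now finish as in Proposition 4.3. In $V[G]$ let $\hat y_\tau$ be an ultrafilter on $\omega_1$ extending $Y_\tau$, for $\tau\in\mathcal T$. Every $M$ contains a nice name for $\omega_1$, so $[i,\delta_\tau)\in\hat y_\tau$ for all $i<\delta_\tau$. Hence $\hat y_\tau$ contains $\delta_\tau$ and contains no ordinal $i<\delta_\tau$. If $\xi\in M$ for some $M$ of type $\tau$, then $\dot b_\xi$ and a nice name for its complement belong to $M$. One of the two sets is in $\dot u[G]$, and its trace on $\delta_\tau$ is then in $Y_\tau$. So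
$$\dot b_\xi[G]\in\hat y_\tau\iff\dot b_\xi[G]\in\dot u[G].\tag{6.2}$$
Take $\langle\tau_i:i<\omega_1\rangle\in V$ from Lemma 4.2, applied in $V$, and let $p_i=\hat y_{\tau_i}$. Then (i) holds as $\delta_{\tau_i}\in p_i$. (ii) holds since $\gamma\in p_i$ implies $\delta_{\tau_i}\le\gamma$, which is true for only countably many $i$. (iii) holds since (6.2) applies to $\tau_i$ for all but countably many $i$. $\square$

## 7. A product-like iteration forcing $(\mathrm P_\kappa)$

We need $(\mathrm P_{\omega_1})$ together with CH to start, and $(\mathrm P_\omega)$ by a $\sigma$-centered poset at the end. One construction gives both. Let $\kappa\in\{\omega,\omega_1\}$. Assume $2^{\omega_2}=\omega_3$. If $\kappa=\omega_1$ assume also CH (so $\omega_2^\omega=\omega_2$); if $\kappa=\omega$ assume also $2^\omega\ge\omega_3$.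

**Definition 7.1.** By recursion on $\beta\le\omega_3$ we define a preorder $\mathbb P_\beta$ and, for $\beta<\omega_3$, a $\mathbb P_\beta$-name $\dot{\mathcal E}_\beta=\langle\dot E^\beta_\eta:\eta<\omega_2\rangle$ of a sequence of subsets of $\kappa$. Elements of $\mathbb P_\beta$ are functions $p$ with $\operatorname{dom}p\in[\beta]^{<\kappa}$ and $p(\gamma)=(t^p_\gamma,F^p_\gamma)\in[\kappa]^{<\kappa}\times[\omega_2]^{<\kappa}$. Put $p'\le p$ iff $\operatorname{dom}p\subseteq\operatorname{dom}p'$ and for all $\gamma\in\operatorname{dom}p$: $t^p_\gamma\subseteq t^{p'}_\gamma$, $F^p_\gamma\subseteq F^{p'}_\gamma$, and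
$$p'{\restriction}\gamma\Vdash_{\mathbb P_\gamma}\ t^{p'}_\gamma\setminus t^p_\gamma\subseteq\bigcap_{\eta\in F^p_\gamma}\dot E^\gamma_\eta.\tag{7.1}$$
The names $\dot{\mathcal E}_\beta$ are chosen in Step 5 below.

At coordinate $\gamma$, $t^p_\gamma$ is a small piece of the pseudointersection to be built, and $F^p_\gamma$ is a promise that all later elements come from the sets listed in it. What makes this simple is that conditions are ground model objects with no requirements; only the order mentions forcing.

**Step 1: $\mathbb P_\beta$ is a preorder, and $\mathbb P_\gamma$ is a complete suborder for $\gamma\le\beta$.** By definition $p'\le p$ implies $p'{\restriction}\gamma\le p{\restriction}\gamma$. Reflexivity is clear. For transitivity let $p''\le p'\le p$ and $\gamma\in\operatorname{dom}p$. Then $p''{\restriction}\gamma\le p'{\restriction}\gamma$ forces both $t^{p''}_\gamma\setminus t^{p'}_\gamma$ and $t^{p'}_\gamma\setminus t^p_\gamma$ to be included in $\bigcap_{\eta\in F^p_\gamma}\dot E^\gamma_\eta$, where for the first set we use $F^p_\gamma\subseteq F^{p'}_\gamma$; this gives (7.1) for $p''$ and $p$. If $p\in\mathbb P_\beta$, $r\in\mathbb P_\gamma$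 and $r\le p{\restriction}\gamma$, then $r\cup p{\restriction}[\gamma,\beta)$ is $\le p$ and $\le r$, since at coordinates $\ge\gamma$ all differences of $t$-parts are empty. So every extension of $p{\restriction}\gamma$ in $\mathbb P_\gamma$ is compatible with $p$. If two elements of $\mathbb P_\gamma$ have a common lower bound $q\in\mathbb P_\beta$, then $q{\restriction}\gamma$ is one in $\mathbb P_\gamma$. So $\mathbb P_\gamma$ is a complete suborder of $\mathbb P_\beta$, and $p{\restriction}\gamma$ is a reduction of $p$.

**Step 2: a compatibility criterion.** If finitely many conditions have equal $t$-parts at each coordinate common to two of their domains, then their coordinatewise union is a condition and a common lower bound, because all differences of $t$-parts are empty.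

**Step 3: if $\kappa=\omega_1$, then $\mathbb P_\beta$ is $\sigma$-closed.** So no new countable sets of ordinals are added. For $p_0\ge p_1\ge\cdots$ let $p$ be the coordinatewise union. We show by induction on $\gamma$ that $p{\restriction}\gamma\le p_m{\restriction}\gamma$ for all $m$. Limit steps are trivial. Suppose this holds for $\gamma$, and let $\gamma\in\operatorname{dom}p_m$. For every $n\ge m$ the condition $p{\restriction}\gamma\le p_n{\restriction}\gamma$ forces $t^{p_n}_\gamma\setminus t^{p_m}_\gamma\subseteq\bigcap_{\eta\in F^{p_m}_\gamma}\dot E^\gamma_\eta$. So it forces the same with $t^p_\gamma=\bigcup_{n\ge m}t^{p_n}_\gamma$ in place of $t^{p_n}_\gamma$, which is the statement for $\gamma+1$.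

**Step 4: chain conditions.** If $\kappa=\omega_1$, then $\mathbb P_{\omega_3}$ is $\omega_2$-c.c. Given $\omega_2$ conditions, by CH and the $\Delta$-system lemma we can thin out to $\omega_2$ conditions whose (countable) domains form a $\Delta$-system, with the same $t$-parts on the root, as there are $\omega_1^\omega=\omega_1$ possibilities for these. Now use Step 2.

If $\kappa=\omega$, then $\mathbb P_{\omega_3}$ is $\sigma$-centered. Fix distinct $x_\beta\in2^\omega$, $\beta<\omega_3$; here we use $2^\omega\ge\omega_3$. Assign to $p$ the code $(n,\{(x_\beta{\restriction}n,t^p_\beta):\beta\in\operatorname{dom}p\})$, with $n$ least such that the $x_\beta{\restriction}n$, $\beta\in\operatorname{dom}p$, are distinct. There are countably many codes. If $p,q$ have the same code and $\beta\in\operatorname{dom}p\cap\operatorname{dom}q$, then $t^p_\beta$ and $t^q_\beta$ are both the unique second entry paired with $x_\beta{\restriction}n$, so they are equal. By Step 2, conditions with the same code form a centered set.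

In both cases all cardinals are preserved, for $\mathbb P_{\omega_3}$ and likewise for its complete suborders $\mathbb P_\beta$.

**Step 5: bookkeeping.** We arrange that every relevant sequence is handled. For $\gamma<\omega_3$ we have $|\mathbb P_\gamma|\le\omega_2$, using $\omega_2^\omega=\omega_2$ if $\kappa=\omega_1$. Every $\omega_2$-sequence of subsets of $\kappa$ in the $\mathbb P_\gamma$-extension has a name given by a subset $N$ of $\omega_2\times\kappa\times\mathbb P_\gamma$: the $\eta$-th set is the set of $\alpha$ such that $(\eta,\alpha,r)\in N$ for some $r$ in the generic filter. There are at most $2^{\omega_2}=\omega_3$ of these names; enumerate them at stage $\gamma$ as $\langle N_{\gamma,\nu}:\nu<\omega_3\rangle$. Fix a surjection $\beta\mapsto(\gamma_\beta,\nu_\beta)$ from $\omega_3$ onto $\omega_3\times\omega_3$ with $\gamma_\beta\le\beta$, and let $\dot{\mathcal E}_\beta=N_{\gamma_\beta,\nu_\beta}$, viewed as a $\mathbb P_\beta$-name.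

**Proposition 7.2.** $\mathbb P_{\omega_3}$ forces $(\mathrm P_\kappa)$.

*Proof.* Let $G$ be generic, $G_\beta=G\cap\mathbb P_\beta$, and let $\mathcal E=\{E_\eta:\eta<\omega_2\}$ satisfy the hypothesis of $(\mathrm P_\kappa)$ in $V[G]$ (if $\mathcal E$ is empty, take $T=\kappa$). By the chain condition $\langle E_\eta\rangle$ is determined by $\omega_2$ antichains of size $\le\omega_1$. Together these involve at most $\omega_2$ conditions, and the domains of conditions are bounded in $\omega_3$. So there is $\gamma<\omega_3$ such that $\langle E_\eta\rangle$ has a $\mathbb P_\gamma$-name, and then $\langle E_\eta\rangle=\dot{\mathcal E}_\beta[G_\beta]$ for some $\beta$. Let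
$$T=\bigcup\{t^p_\beta:p\in G,\ \beta\in\operatorname{dom}p\}.$$

First, $|T|=\kappa$. If $F\in V[G_\beta]$ is a subset of $\omega_2$ of size $<\kappa$, then $\bigcap_{\eta\in F}E_\eta$ has size $\kappa$ in $V[G]$, hence also in $V[G_\beta]$. So the hypothesis on $\langle E_\eta\rangle$ holds in $V[G_\beta]$, and it is forced by some $r_0\in G_\beta$. Let $p$ be any condition with $p{\restriction}\beta\le r_0$ and $\beta\in\operatorname{dom}p$ (if $\beta\notin\operatorname{dom}p$, add $(\emptyset,\emptyset)$ at $\beta$), and let $\delta<\kappa$. Since $|F^p_\beta|<\kappa$, some $r\le p{\restriction}\beta$ and $\alpha\in\kappa\setminus(\delta\cup t^p_\beta)$ satisfy $r\Vdash\alpha\in\bigcap_{\eta\in F^p_\beta}\dot E^\beta_\eta$. Then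
$$r\cup\{(\beta,(t^p_\beta\cup\{\alpha\},F^p_\beta))\}\cup p{\restriction}(\beta,\omega_3)\ \le\ p .$$
By genericity $T$ is unbounded in $\kappa$.

Second, $|T\setminus E_\eta|<\kappa$ for each $\eta<\omega_2$. Enlarging $F$-parts always gives a stronger condition, so some $p\in G$ has $\eta\in F^p_\beta$. Let $\alpha\in T$, say $\alpha\in t^{p_1}_\beta$ with $p_1\in G$, and let $p'\le p,p_1$ in $G$. Then $\alpha\in t^{p'}_\beta$, and $t^{p'}_\beta\setminus t^p_\beta\subseteq E_\eta$ by (7.1), as $p'{\restriction}\beta\in G_\beta$. So $T\setminus E_\eta\subseteq t^p_\beta$. $\square$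

## 8. The model of Theorem A

**Step 1: the model $V_1$ of CH + $(\mathrm P_{\omega_1})$.** Con(ZFC) implies Con(ZFC + GCH). Start with $V_0\models$ GCH and let $V_1$ be the extension by $\mathbb P_{\omega_3}$ with $\kappa=\omega_1$. Cardinals are preserved, no reals are added, so CH holds in $V_1$, and $(\mathrm P_{\omega_1})$ holds by Proposition 7.2. In $V_0$ we have $|\mathbb P_{\omega_3}|=\omega_3$ and $\omega_3^{\omega_2}=\omega_3$, and $\mathbb P_{\omega_3}$ is $\omega_2$-c.c.; so there are at most $(\omega_3^{\omega_1})^{\omega_2}=\omega_3$ nice names for subsets of $\omega_2$, and $V_1\models2^{\omega_2}=\omega_3$.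

**Step 2: the model $V_2$ with a large continuum.** Let $V_2=V_1[C]$ with $C$ generic for $\mathrm{Fn}(\omega_3,2)$. By Theorem 6.1, $(\star)_{\omega_2}$ holds in $V_2$. Also $2^\omega\ge\omega_3$ there. In $V_1$ we have $\omega_3^{\omega_2}=\omega_3$, and the forcing is c.c.c. of size $\omega_3$; counting nice names again, $2^{\omega_2}=\omega_3$ in $V_2$.

**Step 3: the model $V_3$ with $\mathfrak p=\omega_3$.** In $V_2$ take $\mathbb R=\mathbb P_{\omega_3}$ of Section 7 with $\kappa=\omega$. Its hypotheses hold, since $2^{\omega_2}=\omega_3\le2^\omega$. So $\mathbb R$ is $\sigma$-centered and forces $(\mathrm P_\omega)$, that is, $\mathfrak p>\omega_2$. Let $V_3=V_2[G]$ with $G$ generic for $\mathbb R$. As $|\mathbb R|=\omega_3=\omega_3^\omega$ and $\mathbb R$ is c.c.c., there are at most $\omega_3$ nice names for reals, so $2^\omega=\omega_3$ in $V_3$. With $\omega_2<\mathfrak p\le2^\omega$ we get $\mathfrak p=2^\omega=\omega_3$. By Proposition 5.1, $V_3\models(\star)_{\omega_2}$. By Proposition 2.5, $2^{\omega_2}$ is pseudoradial in $V_3$. So ZFC, if consistent, does not prove that $2^{\omega_2}$ is not pseudoradial.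

**Step 4: weight $\le\omega_2$.** We pass from the cube to all small compact spaces. A compact Hausdorff space $K$ of weight $\le\omega_2$ embeds in $[0,1]^{\omega_2}$ as a closed subspace. Since $[0,1]$ is a continuous image of $2^\omega$, the space $[0,1]^{\omega_2}$ is a continuous image of $(2^\omega)^{\omega_2}$, which is homeomorphic to $2^{\omega_2}$. So $K$ is a continuous image of a closed subspace of $2^{\omega_2}$. In $V_3$, Lemma 1.2(a) and (b) show that $K$ is pseudoradial.

**Step 5: $2^{\omega_3}$ is not pseudoradial in $V_3$.** Since $\mathfrak s\le2^\omega=\omega_3$, the space $2^{\omega_3}$ contains a closed copy of $2^{\mathfrak s}$, which is not sequentially compact. So $2^{\omega_3}$ is not sequentially compact, and by Lemma 1.2(c) it is not pseudoradial. This completes the proof of Theorem A. $\blacksquare$
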